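\title{The Hamming graphs embed into every Banach space that is not asymptotic-$c_0$}

\begin{abstract}
We prove that the Hamming graphs $([\mathbb{N}]^k,d_{\mathbb{H}})$, $k\in\mathbb{N}$, equi-coarsely embed, with a linear upper control function, into every real or complex Banach space that is not asymptotic-$c_0$. Neither separability nor reflexivity is assumed. Hence a Banach space into which the Hamming graphs do not equi-coarsely embed is asymptotic-$c_0$. The proof goes through an invariant $\alpha(X)$, the supremum of the iterated limits of $\|x_1+\dots+x_R\|$ along finite sequences of weakly null ultrafilters: $X$ is asymptotic-$c_0$ if and only if $\alpha(X)$ is finite, and $\alpha(X)=\infty$ yields an embedding.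
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $X$ is a Banach space over $\mathbb{R}$ or $\mathbb{C}$, $B_X$ is its closed unit ball, $S_Y$ is the unit sphere of a subspace $Y$, and $\operatorname{cof}(X)$ is the set of closed finite-codimensional subspaces of $X$.

\subsection*{The question}
For $k\in\mathbb{N}$ let $[\mathbb{N}]^k$ be the set of tuples $\bar n=(n_1,\dots,n_k)\in\mathbb{N}^k$ with $n_1<\dots<n_k$, and let
\[
d_{\mathbb{H}}(\bar n,\bar m)=\#\{i\le k:\ n_i\neq m_i\}.
\]
The metric spaces $([\mathbb{N}]^k,d_{\mathbb{H}})$, $k\in\mathbb{N}$, are the \emph{Hamming graphs}.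

\begin{definition}\label{def:embed}
The Hamming graphs \emph{equi-coarsely embed} into $X$ if there are non-decreasing functions $\rho,\omega:[0,\infty)\to[0,\infty)$ with $\lim_{t\to\infty}\rho(t)=\infty$ and maps $f_k:[\mathbb{N}]^k\to X$, $k\in\mathbb{N}$, such that for all $k$ and all $\bar n,\bar m\in[\mathbb{N}]^k$,
\[
\rho\big(d_{\mathbb{H}}(\bar n,\bar m)\big)\le\|f_k(\bar n)-f_k(\bar m)\|\le\omega\big(d_{\mathbb{H}}(\bar n,\bar m)\big).
\]
They do so \emph{with linear $\omega$} if one can take $\omega(t)=Lt$ for some constant $L$.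
\end{definition}

The $k$-th graph has diameter $k$, so for a single $k$ a constant map satisfies the inequalities with $\rho=0$ on $[0,k]$. The content of the definition is that $\rho$ and $\omega$ do not depend on $k$.

\begin{definition}\label{def:asymp}
The space $X$ is \emph{asymptotic-$c_0$ with constant $C\ge1$} if for every $n\in\mathbb{N}$,
\[
\exists X_1\in\operatorname{cof}(X)\ \forall y_1\in S_{X_1}\ \exists X_2\in\operatorname{cof}(X)\ \forall y_2\in S_{X_2}\ \cdots\ \exists X_n\in\operatorname{cof}(X)\ \forall y_n\in S_{X_n}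
\]
the following holds for all scalars $a_1,\dots,a_n$:
\begin{equation}\label{eq:c0}
\frac1C\max_{i\le n}|a_i|\le\Big\|\sum_{i=1}^na_iy_i\Big\|\le C\max_{i\le n}|a_i|.
\end{equation}
It is \emph{asymptotic-$c_0$} if it is so with some constant.
\end{definition}

One reads this as a game of length $n$. A subspace player names $X_i$, a vector player answers with a unit vector $y_i\in X_i$, and the subspace player wants the vectors to behave like the unit vector basis of $\ell_\infty^n$. A finite-dimensional space is asymptotic-$c_0$, because the move $X_1=\{0\}$ leaves the vector player without an answer. In $c_0$ the subspace player, having seen $y_1,\dots,y_i$, takes $N$ beyond which all their coordinates have modulus at most $1/(2n)$ and names the subspace of vectors vanishing on the first $N$ coordinates. Each $y_i$ is then within $1/(2n)$ of a unit vector, these unit vectors are disjointly supported, and \eqref{eq:c0} holds with $C=2$. In $\ell_p$, $1\le p<\infty$, the vector player can force almost disjoint supports in the same way, since every $X_i$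 contains unit vectors vanishing on the first $N$ coordinates; then $\|y_1+\dots+y_n\|$ is close to $n^{1/p}$, and $\ell_p$ is not asymptotic-$c_0$.

The same two examples are separated by the most natural map on the Hamming graphs. Index a unit vector basis by pairs and put
\begin{equation}\label{eq:naive}
f_k(\bar n)=\sum_{i=1}^ke_{(i,n_i)}.
\end{equation}
In $\ell_p$ we get $\|f_k(\bar n)-f_k(\bar m)\|=(2d_{\mathbb{H}}(\bar n,\bar m))^{1/p}$, an equi-coarse embedding. In $c_0$ the same norm is $1$ whenever $\bar n\ne\bar m$. The map \eqref{eq:naive} succeeds when sums of many unit vectors that lie far out in the space are large, and asymptotic-$c_0$ is a way of saying that such sums are never large. One therefore guesses a positive answer to the following question, which is posed in \cite{Fovelle}.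

\medskip
\noindent\textbf{Question.} \emph{If the Hamming graphs do not equi-coarsely embed into a Banach space $X$, must $X$ be asymptotic-$c_0$?}

\subsection*{Results}
The answer is yes, for real and complex spaces, with no assumption of separability or reflexivity.

\begin{theorem}\label{thm:A}
If a Banach space $X$ is not asymptotic-$c_0$, then the Hamming graphs equi-coarsely embed into $X$, even with $\omega(t)=Lt$ for some constant $L$.
\end{theorem}

The proof replaces the game by a numerical invariant. Call an ultrafilter $\mathcal{V}$ on $B_X$ \emph{weakly null} if $\lim_{x\to\mathcal{V}}g(x)=0$ for every $g\in X^*$, let $\mathfrak{W}$ be the set of weakly null ultrafilters on $B_X$, and put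
\begin{equation}\label{eq:alpha}
\alpha(X)=\sup\Big\{\lim_{x_1\to\mathcal{V}_1}\cdots\lim_{x_R\to\mathcal{V}_R}\Big\|\sum_{r=1}^Rx_r\Big\|\ :\ R\in\mathbb{N},\ \mathcal{V}_1,\dots,\mathcal{V}_R\in\mathfrak{W}\Big\}\in[0,\infty].
\end{equation}
Limits along ultrafilters are recalled in Section~\ref{sec:prelim}.

\begin{theorem}\label{thm:B}
A Banach space $X$ is asymptotic-$c_0$ if and only if $\alpha(X)<\infty$. If $X$ is reflexive, the following are equivalent:
\begin{enumerate}
\item[(1)] $X$ is asymptotic-$c_0$;
\item[(2)] the Hamming graphs do not equi-coarsely embed into $X$;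
\item[(3)] the Hamming graphs do not equi-coarsely embed into $X$ with linear $\omega$.
\end{enumerate}
\end{theorem}

The implication (1)$\Rightarrow$(2) for reflexive spaces is due to Baudier, Lancien, Motakis and Schlumprecht; we include a proof. Reflexivity cannot be dropped there: $c_0$ is asymptotic-$c_0$, but by Aharoni's theorem every separable metric space embeds into $c_0$ bi-Lipschitzly with a universal constant. For the Hamming graphs one can write an equi-coarse embedding into $c_0$ directly, and it contains a device that the proof of Theorem~\ref{thm:A} will use: the first coordinates of $\bar n$ are tested against finitely many tuples $p$, and the last coordinates of $\bar n$ decide which ones.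

\begin{example}\label{ex:c0}
Write $\bar n|_j=(n_1,\dots,n_j)$. Let $P_k=\bigcup_{j\le k}[\mathbb{N}]^j$, a countably infinite set, and define $f_k:[\mathbb{N}]^k\to c_0(P_k)$ by
\[
f_k(\bar n)(p)=\min\big(d_{\mathbb{H}}(p,\bar n|_j),\ \#\{i\le k:\ n_i>p_j\}\big)\qquad\text{for }p\in[\mathbb{N}]^j.
\]
The vector $f_k(\bar n)$ is supported on the finite set of those $p$ whose last entry is below $n_k$. Both entries of the minimum are $1$-Lipschitz functions of $\bar n$, so $f_k$ is $1$-Lipschitz. Let $t=d_{\mathbb{H}}(\bar n,\bar m)$ and $j=k-\lfloor t/2\rfloor\ge1$, assume by symmetry that $n_j\le m_j$, and take $p=\bar n|_j$. Then $f_k(\bar n)(p)=0$. On the other hand $d_{\mathbb{H}}(p,\bar m|_j)\ge t-(k-j)\ge\lfloor t/2\rfloor$, and $m_i>m_j\ge p_j$ for the $\lfloor t/2\rfloor$ indices $i>j$, so $f_k(\bar m)(p)\ge\lfloor t/2\rfloor$. Thus $\rho(t)=\lfloor t/2\rfloor$ and $\omega(t)=t$ work for all $k$.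
\end{example}

\subsection*{The three difficulties}
To imitate \eqref{eq:naive} in a space that is not asymptotic-$c_0$, three obstacles have to be removed.

First, a winning vector player produces a \emph{tree}: the vector $y_i$ depends on $y_1,\dots,y_{i-1}$. The map $\bar n\mapsto\sum_ix(n_1,\dots,n_i)$ that a tree suggests is badly adapted to the Hamming metric, since a change of $n_1$ alone changes every term. In \eqref{eq:alpha} the ultrafilter $\mathcal{V}_r$ depends on $r$ only. Section~\ref{sec:trees} shows that large sums along trees force large sums of this kind, and so proves the first statement of Theorem~\ref{thm:B}.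

Second, an embedding needs countably many actual vectors, and the lower bound for the norm of a sum must survive the presence of all the other vectors in $f_k(\bar n)-f_k(\bar m)$. Section~\ref{sec:selection} selects such vectors.

Third, the sums in \eqref{eq:alpha} may be large only when the ultrafilters are different and appear in the prescribed order, whereas two tuples may differ in any set of coordinates. Section~\ref{sec:embedding} deals with this by a construction in the spirit of Example~\ref{ex:c0}, and proves Theorem~\ref{thm:A}. The reflexive case is in Section~\ref{sec:reflexive}.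

\section{Ultrafilter limits and paths in Hamming graphs}\label{sec:prelim}

\subsection*{Ultrafilters}
An \emph{ultrafilter} on a set $\Xi$ is a family $\mathcal{U}$ of non-empty subsets of $\Xi$, closed under finite intersections and supersets, that contains $E$ or $\Xi\setminus E$ for every $E\subset\Xi$. A property holds \emph{for $\mathcal{U}$-almost all $\xi$} if it holds on a set in $\mathcal{U}$. An ultrafilter on $\mathbb{N}$ is \emph{non-principal} if it contains no finite set. We use the following standard facts.

\begin{enumerate}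
\item[(U1)] A family of sets in which all finite intersections are non-empty is contained in an ultrafilter.
\item[(U2)] If a finite union belongs to $\mathcal{U}$, so does one of its members.
\item[(U3)] A map $\varphi$ from a set in $\mathcal{U}$ to a compact Hausdorff space has a unique limit $\lim_{\xi\to\mathcal{U}}\varphi(\xi)$, the point $y$ such that $\varphi^{-1}(O)\in\mathcal{U}$ for every open $O\ni y$. For bounded scalar functions the limit is linear, and it preserves inequalities $\le$ that hold for almost all $\xi$.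
\item[(U4)] If $\psi$ maps a set in $\mathcal{U}$ to $Z$, then $\{B\subset Z:\psi^{-1}(B)\in\mathcal{U}\}$ is an ultrafilter $\mathcal{V}$ on $Z$, the \emph{law of $\psi(\xi)$ when $\xi\to\mathcal{U}$}, and $\lim_{z\to\mathcal{V}}h(z)=\lim_{\xi\to\mathcal{U}}h(\psi(\xi))$ for bounded $h$.
\item[(U5)] Let $\mathcal{U}$ be an ultrafilter on $\Xi$ and, for each $\xi\in\Xi$, let $\mathcal{U}_\xi$ be an ultrafilter on a set $Z_\xi$. The sets $E$ of pairs $(\xi,\zeta)$ such that for $\mathcal{U}$-almost all $\xi$, for $\mathcal{U}_\xi$-almost all $\zeta$, $(\xi,\zeta)\in E$, form an ultrafilter, and the limit along it is the iterated limit $\lim_{\xi\to\mathcal{U}}\lim_{\zeta\to\mathcal{U}_\xi}$.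
\end{enumerate}

For the last assertion of (U5), let $O$ be an open set containing the iterated limit. For almost all $\xi$ the inner limit lies in $O$, and for each such $\xi$ the value at $(\xi,\zeta)$ lies in $O$ for almost all $\zeta$. Repeating (U5) finitely many times gives ultrafilters on tuples; ``almost all tuples'' always refers to these. The order matters: in $\lim_{x_1}\lim_{x_2}$ the point $x_2$ is chosen after $x_1$, from a set that may depend on $x_1$.

Ultrafilters replace weakly null sequences for two reasons. Limits along them always exist. And there are enough of them: if $\dim X=\infty$, the spheres $S_Y$, $Y\in\operatorname{cof}(X)$, are non-empty and satisfy $S_Y\cap S_{Y'}=S_{Y\cap Y'}$, so by (U1) some ultrafilter contains them all, and it is weakly null because it contains $S_{\ker g}$ for every $g\in X^*$. Sequences would not do: in $\ell_1$ every weakly null sequence tends to $0$ in norm.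

\subsection*{Deleting weakly null terms}
Adding a weakly null term does not decrease a convex function in the limit. This is the only substitute for unconditionality that we have in Section~\ref{sec:trees}.

\begin{lemma}\label{lem:delete}
Let $F:X\to\mathbb{R}$ be convex and $1$-Lipschitz, let $\mathcal{V}_1,\dots,\mathcal{V}_h\in\mathfrak{W}$, $v\in X$ and $1\le e_1<\dots<e_m\le h$, where $m\ge0$. Then
\[
\lim_{x_1\to\mathcal{V}_1}\cdots\lim_{x_h\to\mathcal{V}_h}F\Big(v+\sum_{i=1}^hx_i\Big)\ \ge\ \lim_{x_{e_1}\to\mathcal{V}_{e_1}}\cdots\lim_{x_{e_m}\to\mathcal{V}_{e_m}}F\Big(v+\sum_{l=1}^mx_{e_l}\Big).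
\]
\end{lemma}

\begin{proof}
Let $G$ be convex and $1$-Lipschitz, $\mathcal{V}\in\mathfrak{W}$, $w\in X$ and $c<G(w)$. The set $\{G\le c\}$ is convex and norm closed, hence weakly closed by the Hahn--Banach theorem, so $\{G>c\}$ is a weak neighborhood of $w$. A basic weak neighborhood involves finitely many functionals, so $G(w+x)>c$ for $\mathcal{V}$-almost all $x$. Therefore
\begin{equation}\label{eq:lsc}
\lim_{x\to\mathcal{V}}G(w+x)\ge G(w).
\end{equation}
It suffices to delete one term $x_i$ at a time. The function $G(w)=\lim_{x_{i+1}}\cdots\lim_{x_h}F(w+\sum_{j>i}x_j)$ is convex and $1$-Lipschitz, because these inequalities pass to limits by (U3). Apply \eqref{eq:lsc} with $\mathcal{V}=\mathcal{V}_i$ and $w=v+\sum_{j<i}x_j$, and take the limits in $x_{i-1},\dots,x_1$.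
\end{proof}

\subsection*{Paths}
Upper bounds need to be checked only for tuples that differ in one coordinate.

\begin{lemma}\label{lem:path}
If $d_{\mathbb{H}}(\bar n,\bar m)=t$, then $\bar n$ can be moved to $\bar m$ inside $[\mathbb{N}]^k$ by $t$ changes of a single coordinate. Consequently, if $f:[\mathbb{N}]^k\to X$ satisfies $\|f(\bar n)-f(\bar m)\|\le L$ whenever $d_{\mathbb{H}}(\bar n,\bar m)=1$, then $f$ is $L$-Lipschitz.
\end{lemma}

\begin{proof}
Let $\bar n\ne\bar m$. We replace one $n_i\neq m_i$ by $m_i$ so that the tuple stays increasing; this lowers the distance to $\bar m$ by one. Inequalities that involve the indices $0$ or $k+1$ are to be omitted. If some $m_i>n_i$, take the largest such $i$; then $n_{i-1}<n_i<m_i<m_{i+1}\le n_{i+1}$. Otherwise $m_i\le n_i$ for all $i$; take the smallest $i$ with $m_i<n_i$, so that $n_{i-1}=m_{i-1}<m_i<n_i<n_{i+1}$.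
\end{proof}

\section{Trees and arrays}\label{sec:trees}

For a set $\Xi$ let $\Xi^0=\{\emptyset\}$, and for $u\in\Xi^i$, $\xi\in\Xi$ let $u^\frown\xi\in\Xi^{i+1}$ be the concatenation.

\begin{definition}\label{def:tree}
A \emph{weakly null tree of height $N$} consists of a set $\Xi$, ultrafilters $\mathcal{U}_u$ on $\Xi$ for $u\in\Xi^i$, $0\le i<N$, and vectors $x_u\in B_X$ for $u\in\Xi^i$, $1\le i\le N$, such that $\lim_{\xi\to\mathcal{U}_u}g(x_{u^\frown\xi})=0$ for all $g\in X^*$ and all $u$ of length less than $N$. Its \emph{value} is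
\[
\lim_{\xi_1\to\mathcal{U}_\emptyset}\ \lim_{\xi_2\to\mathcal{U}_{(\xi_1)}}\cdots\lim_{\xi_N\to\mathcal{U}_{(\xi_1,\dots,\xi_{N-1})}}\Big\|\sum_{i=1}^Nx_{(\xi_1,\dots,\xi_i)}\Big\|.
\]
Let $\beta(X)$ be the supremum of the values of all weakly null trees of all heights.
\end{definition}

We call a finite sequence $\mathcal{V}_1,\dots,\mathcal{V}_R$ in $\mathfrak{W}$ an \emph{array}. It is the tree with $\Xi=B_X$, $\mathcal{U}_u=\mathcal{V}_{i+1}$ for $u\in\Xi^i$, and $x_u$ the last entry of $u$; its value is the limit in \eqref{eq:alpha}. Hence $\alpha(X)\le\beta(X)$. We show first that $\beta$ captures the game, and then that $\alpha$ controls $\beta$.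

\subsection*{Trees and the game}

\begin{proposition}\label{prop:game}
\begin{enumerate}
\item[(a)] If $X$ is asymptotic-$c_0$ with constant $C$, then $\beta(X)\le C$.
\item[(b)] If $C\ge4$ and $X$ is not asymptotic-$c_0$ with constant $C$, then $\beta(X)\ge C-1$.
\end{enumerate}
In particular, $X$ is asymptotic-$c_0$ if and only if $\beta(X)<\infty$.
\end{proposition}

\begin{proof}
(a) Fix a weakly null tree of height $N$ and $\varepsilon>0$. If $Y\in\operatorname{cof}(X)$, the quotient norm on the finite-dimensional space $X/Y$ is controlled by finitely many functionals, which come from elements of $X^*$. So for every $u$,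
\begin{equation}\label{eq:dist}
\operatorname{dist}(x_{u^\frown\xi},Y)<\varepsilon\qquad\text{for }\mathcal{U}_u\text{-almost all }\xi.
\end{equation}
If $\dim X<\infty$, take $Y=\{0\}$: the value is at most $N\varepsilon$, so it is $0$. Let $\dim X=\infty$, so that $S_Y\ne\emptyset$ for all $Y\in\operatorname{cof}(X)$. Definition~\ref{def:asymp} gives the subspace player a rule $X_1$, $X_2(y_1)$, $X_3(y_1,y_2),\dots$ such that \eqref{eq:c0} holds whenever $y_i\in S_{X_i(y_1,\dots,y_{i-1})}$ for all $i\le N$. We let the tree play against this rule. Call $\emptyset$ good. Suppose $u\in\Xi^{i-1}$ is good and $y_1,\dots,y_{i-1}$ have been attached to it, and let $Y=X_i(y_1,\dots,y_{i-1})$. Call $u^\frown\xi$ good if the inequality in \eqref{eq:dist} holds. In that case choose $y_i\in S_Y$ and $0\le\theta_i\le1+\varepsilon$ with $\|x_{u^\frown\xi}-\theta_iy_i\|<\varepsilon$, and attach $y_1,\dots,y_i$ to $u^\frown\xi$. Almost all successors of a good node are good, so almost all $(\xi_1,\dots,\xi_N)$ are good, and for these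
\[
\Big\|\sum_{i\le N}x_{(\xi_1,\dots,\xi_i)}\Big\|\le N\varepsilon+\Big\|\sum_{i\le N}\theta_iy_i\Big\|\le N\varepsilon+C(1+\varepsilon).
\]
Let $\varepsilon\to0$.

(b) Here $\dim X=\infty$, and the condition of Definition~\ref{def:asymp} fails for some $n=N$. Let $G_N$ be the set of $(y_1,\dots,y_N)\in S_X^N$ for which \eqref{eq:c0} fails for some scalars, and for $i=N-1,\dots,0$ let
\[
G_i=\{u\in S_X^i:\ \forall Y\in\operatorname{cof}(X)\ \exists y\in S_Y,\ u^\frown y\in G_{i+1}\}.
\]
These are the winning positions of the vector player, and negating the quantifiers in Definition~\ref{def:asymp} gives $\emptyset\in G_0$.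

Take $\Xi=S_X$. For $u\in G_i$, $i<N$, the sets $S_Y\cap\{y:u^\frown y\in G_{i+1}\}$, $Y\in\operatorname{cof}(X)$, are non-empty and closed under finite intersections; let $\mathcal{U}_u$ be an ultrafilter on $S_X$ containing them. For $u\in S_X^i\setminus G_i$ let $\mathcal{U}_u$ be any ultrafilter containing all $S_Y$. In both cases $S_Y\in\mathcal{U}_u$ for every $Y\in\operatorname{cof}(X)$. Almost all successors of a node in $G_i$ lie in $G_{i+1}$, so almost all tuples $(y_1,\dots,y_N)$ lie in $G_N$.

A tuple in $G_N$ may violate the lower or the upper estimate in \eqref{eq:c0}, and only the second event gives a large sum. We show that almost all tuples satisfy the lower estimate. For $u=(y_1,\dots,y_i)$, $i\ge1$, choose a finite set $\Gamma_u\subset B_{X^*}$ with $\|w\|\le2\max_{g\in\Gamma_u}|g(w)|$ for all $w\in\operatorname{span}(y_1,\dots,y_i)$; norming functionals of a finite $\frac12$-net of the sphere of this span will do. Let $Y_u\in\operatorname{cof}(X)$ be the common kernel of the functionals in $\Gamma_{(y_1,\dots,y_l)}$, $l\le i$. Since $S_{Y_u}\in\mathcal{U}_u$,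 almost all tuples satisfy $y_{i+1}\in Y_{(y_1,\dots,y_i)}$ for $1\le i<N$. For such a tuple every $g\in\Gamma_{(y_1,\dots,y_i)}$ vanishes at $y_j$ for $j>i$, so
\[
\Big\|\sum_{j\le i}a_jy_j\Big\|\le2\max_{g\in\Gamma_{(y_1,\dots,y_i)}}\Big|g\Big(\sum_{j\le N}a_jy_j\Big)\Big|\le2\Big\|\sum_{j\le N}a_jy_j\Big\|.
\]
Subtracting two consecutive partial sums gives $|a_i|\le4\|\sum_{j\le N}a_jy_j\|$, which is the lower estimate because $C\ge4$.

So for almost all tuples there are scalars with $\max_j|a_j|=1$ and $\|\sum_ja_jy_j\|>C$. These scalars depend on the whole tuple, and we want them fixed. Let $\Lambda$ be a finite $\frac1N$-net of $\{a:|a|\le1\}$ contained in that set. Moving each $a_j$ to a nearest point of $\Lambda$ changes the norm by at most $1$, so almost all tuples lie in the finite union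
\[
\bigcup_{a\in\Lambda^N}\Big\{(y_1,\dots,y_N)\in S_X^N:\ \Big\|\sum_{j\le N}a_jy_j\Big\|>C-1\Big\}.
\]
By (U2), one $a\in\Lambda^N$ works for almost all tuples. Put $x_{(y_1,\dots,y_i)}=a_iy_i$. This is a weakly null tree, since $S_{\ker g}\in\mathcal{U}_u$ for all $g$ and $u$, and its value is at least $C-1$.
\end{proof}

\subsection*{From a tree to an array}
In a tree the ultrafilter used at level $i$ depends on the node reached so far, and an array allows one ultrafilter per level. The idea is to use, at level $i$, the \emph{sum} of one vector for each node in a large finite set of nodes. The smallest case has height $2$.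

\begin{example}\label{ex:treearray}
Let $X$ be $c_0$, with unit vectors $e_n$ and $e_{n,j}$ ($n,j\in\mathbb{N}$), under the equivalent norm
\[
\Big\|\sum_na_ne_n+\sum_{n,j}b_{n,j}e_{n,j}\Big\|=\sup_n\big(|a_n|+\sup_j|b_{n,j}|\big).
\]
Let $\mathcal{U}$ be a non-principal ultrafilter on $\mathbb{N}$. The tree $x_{(n)}=e_n$, $x_{(n,j)}=e_{n,j}$, with $\mathcal{U}_u=\mathcal{U}$ at all nodes, has value $2$. If we use at the second level the successors of one fixed node $m$, we lose this value: $\lim_n\lim_j\|e_n+e_{m,j}\|=1$. Now let $z=e_{1,j_1}+\dots+e_{M,j_M}$, where $M\to\mathcal{U}$ and then $j_1\to\mathcal{U},\dots,j_M\to\mathcal{U}$. Then $\|z\|=1$, and the law of $z$ is weakly null because $\lim_{j_1}\cdots\lim_{j_M}g(z)=0$ for each $M$ and $g$. This law does not depend on $n$. Yet $\|e_n+z\|=2$ as soon as $M\ge n$, and $M$ is chosen after $n$, so the array formed by the laws of $e_n$ and $z$ has value $2$.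
\end{example}

In general two facts make this work. The sum $z$ is itself a sum along an array, so its norm is essentially at most $\alpha(X)$ however many nodes are used; this is where $\alpha(X)<\infty$ enters. And the terms of $z$ that belong to other nodes do no harm, by Lemma~\ref{lem:delete}.

\begin{proposition}\label{prop:treearray}
For every Banach space $X$, $\beta(X)\le\alpha(X)^2$.
\end{proposition}

\begin{proof}
Let $\alpha=\alpha(X)<\infty$, fix $A>\alpha$ and a weakly null tree of height $N$. For a node $u$ of length less than $N$ let $\mathcal{W}_u\in\mathfrak{W}$ be the law of $x_{u^\frown\xi}$ when $\xi\to\mathcal{U}_u$.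

\emph{The array.} Fix $1\le i\le N$. Let $\mathcal{D}_i$ be an ultrafilter on the set of finite non-empty subsets $\Phi$ of $\Xi^{i-1}$ that contains $\{\Phi:u\in\Phi\}$ for every $u\in\Xi^{i-1}$; it exists by (U1). Enumerate each $\Phi$ as $\{u_1,\dots,u_M\}$, where $M=|\Phi|$. By \eqref{eq:alpha},
\[
\lim_{c_1\to\mathcal{W}_{u_1}}\cdots\lim_{c_M\to\mathcal{W}_{u_M}}\|c_1+\dots+c_M\|\le\alpha<A,
\]
so $A^{-1}(c_1+\dots+c_M)\in B_X$ for almost all $(c_1,\dots,c_M)$. Let $\mathcal{V}_i$ be the law of $A^{-1}(c_1+\dots+c_M)$ when $\Phi\to\mathcal{D}_i$ and then $c_1\to\mathcal{W}_{u_1},\dots,c_M\to\mathcal{W}_{u_M}$. It is an ultrafilter on $B_X$, and by (U4) and (U5), for every scalar function $h$ on $X$ that is bounded on bounded sets,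
\begin{equation}\label{eq:law}
\lim_{z\to\mathcal{V}_i}h(Az)=\lim_{\Phi\to\mathcal{D}_i}\ \lim_{c_1\to\mathcal{W}_{u_1}}\cdots\lim_{c_M\to\mathcal{W}_{u_M}}h(c_1+\dots+c_M).
\end{equation}
For $h=g\in X^*$ the inner limit is $0$ for every $\Phi$, by linearity. Hence $\mathcal{V}_i\in\mathfrak{W}$.

\emph{Comparison.} We compare the array and the tree from level $i$ on, with an arbitrary vector $v$ in place of the sum accumulated so far. For $v\in X$ and $u\in\Xi^i$ put $J_N(v)=H_N(v;u)=\|v\|$ if $i=N$, and for $i<N$
\[
J_i(v)=\lim_{z\to\mathcal{V}_{i+1}}J_{i+1}(v+Az),\qquad H_i(v;u)=\lim_{\xi\to\mathcal{U}_u}H_{i+1}\big(v+x_{u^\frown\xi};\,u^\frown\xi\big).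
\]
Each $J_i$ is convex and $1$-Lipschitz, $H_0(0;\emptyset)$ is the value of the tree, and
\[
J_0(0)=A\lim_{z_1\to\mathcal{V}_1}\cdots\lim_{z_N\to\mathcal{V}_N}\|z_1+\dots+z_N\|\le A\alpha.
\]
We claim that $J_i(v)\ge H_i(v;u)$ for all $i$, $v$ and $u\in\Xi^i$. For $i=N$ this is an equality. Let $i<N$ and assume the claim for $i+1$. By \eqref{eq:law},
\[
J_i(v)=\lim_{\Phi\to\mathcal{D}_{i+1}}\ \lim_{c_1\to\mathcal{W}_{u_1}}\cdots\lim_{c_M\to\mathcal{W}_{u_M}}J_{i+1}(v+c_1+\dots+c_M).
\]
For $\mathcal{D}_{i+1}$-almost all $\Phi$ we have $u\in\Phi$, say $u=u_m$. For such $\Phi$, Lemma~\ref{lem:delete} deletes all $c_l$ with $l\ne m$, and the inner limit is at least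
\[
\lim_{c\to\mathcal{W}_u}J_{i+1}(v+c)=\lim_{\xi\to\mathcal{U}_u}J_{i+1}(v+x_{u^\frown\xi})\ge\lim_{\xi\to\mathcal{U}_u}H_{i+1}\big(v+x_{u^\frown\xi};\,u^\frown\xi\big)=H_i(v;u).
\]
This proves the claim. So the value of the tree is at most $A\alpha$ for every $A>\alpha$.
\end{proof}

\begin{proof}[Proof of the first statement of Theorem~\ref{thm:B}]
If $X$ is asymptotic-$c_0$ with constant $C$, then $\alpha(X)\le\beta(X)\le C$ by Proposition~\ref{prop:game}(a). If $\alpha(X)<\infty$, then $\beta(X)<\infty$ by Proposition~\ref{prop:treearray}, and $X$ is asymptotic-$c_0$ by Proposition~\ref{prop:game}(b).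
\end{proof}

\section{Selecting a sequence}\label{sec:selection}

We now pass from ultrafilters to vectors. We are given finitely many weakly null ultrafilters, labeled by \emph{colors}, and a sequence of colored indices, and we choose a vector $x_i$ for each index $i$ from the ultrafilter of its color. Choosing $x_1,x_2,\dots$ in turn, each subject to finitely many conditions that hold almost surely, makes $\|x_{i_1}+\dots+x_{i_h}\|$ close to the corresponding iterated limit. The embedding needs more: the lower bound must persist when other $x_j$ are added with coefficients of modulus at most $1$.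

For this, a functional that norms $x_{i_1}+\dots+x_{i_h}$ must almost vanish on all other $x_j$. Consider $h=1$ and one ultrafilter $\mathcal{W}$, and let $g(y)\in B_{X^*}$ norm $y$. For $j>i$ the functional $g(x_i)$ is known when $x_j$ is chosen, and $g(x_i)(x_j)$ can be made small because $\mathcal{W}$ is weakly null. For $j<i$ it is not yet known. What is known is the \emph{forecast} $g(\emptyset)=w^*\text{-}\lim_{y\to\mathcal{W}}g(y)$, which exists because $B_{X^*}$ is weak$^*$ compact. We make $g(\emptyset)(x_j)$ small when choosing $x_j$, and later choose $x_i$ so that $g(x_i)(x_j)$ is close to $g(\emptyset)(x_j)$. For general $h$ the forecast is updated each time a new term of the sum is chosen.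

Let $Q$ be a finite set of colors and $\mathcal{W}_q\in\mathfrak{W}$ for $q\in Q$. For a non-empty word $\pi=(\pi_1,\dots,\pi_h)$ in $Q$ put
\[
N_\pi=\lim_{y_1\to\mathcal{W}_{\pi_1}}\cdots\lim_{y_h\to\mathcal{W}_{\pi_h}}\|y_1+\dots+y_h\|,
\]
and write $q^M$ for the word $(q,\dots,q)$ of length $M$.

\begin{lemma}\label{lem:select}
Let $\chi:\mathbb{N}\to Q$ be any map, let $\Pi$ be a finite set of non-empty words in $Q$, and let $\mathbb{N}$ be partitioned into successive finite intervals $I_1<I_2<\cdots$. There is a sequence $(x_i)$ in $B_X$ with the following properties.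
\begin{enumerate}
\item[(a)] If $i_1<\dots<i_h$ and $(\chi(i_1),\dots,\chi(i_h))=\pi\in\Pi$, and if $(b_i)$ is a finitely supported family of scalars with $|b_i|\le1$ for all $i$ and $b_{i_1}=\dots=b_{i_h}=\lambda$, then $\|\sum_ib_ix_i\|\ge|\lambda|N_\pi-1$.
\item[(b)] If $\emptyset\ne V\subset I_l$ for some $l$ and $\chi\equiv q$ on $V$, then $\|\sum_{i\in V}x_i\|\le N_{q^{|V|}}+1$.
\end{enumerate}
\end{lemma}

The intervals are there to keep the induction finite: when $x_i$ is chosen, only sets $V$ of size at most $|I_l|$ have to be anticipated, where $I_l\ni i$.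

\begin{proof}
For a word $\pi$ of length $h$, $0\le r\le h$ and $y_1,\dots,y_r\in B_X$ let
\[
n_\pi(y_1,\dots,y_r)=\lim_{y_{r+1}\to\mathcal{W}_{\pi_{r+1}}}\cdots\lim_{y_h\to\mathcal{W}_{\pi_h}}\|y_1+\dots+y_h\|.
\]
Thus $n_\pi(\emptyset)=N_\pi$, $n_\pi(y_1,\dots,y_h)=\|y_1+\dots+y_h\|$, and $n_\pi(y_1,\dots,y_r)$ is the limit of $n_\pi(y_1,\dots,y_{r+1})$ as $y_{r+1}\to\mathcal{W}_{\pi_{r+1}}$. For $\pi\in\Pi$ of length $h$ choose $g_\pi(y_1,\dots,y_h)\in B_{X^*}$ taking the value $\|y_1+\dots+y_h\|$ at $y_1+\dots+y_h$, and define the forecasts for $r=h-1,\dots,0$ by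
\[
g_\pi(y_1,\dots,y_r)=w^*\text{-}\lim_{y_{r+1}\to\mathcal{W}_{\pi_{r+1}}}g_\pi(y_1,\dots,y_{r+1})\in B_{X^*}.
\]
Call $i_1<\dots<i_r$ \emph{$\pi$-matched} if $r\le h$ and $\chi(i_l)=\pi_l$ for $l\le r$; the empty tuple is $\pi$-matched. Let $\delta_i=2^{-i-3}$, so that $\sum_i\delta_i=\frac18$. Given $x_1,\dots,x_{i-1}$, choose $x_i\in B_X$ such that:
\begin{enumerate}
\item[(i)] $|g_\pi(x_{i_1},\dots,x_{i_r})(x_i)|\le\delta_i$ for all $\pi\in\Pi$ and all $\pi$-matched $i_1<\dots<i_r$ with $i_r<i$;
\item[(ii)] $|g_\pi(x_{i_1},\dots,x_{i_r},x_i)(x_j)-g_\pi(x_{i_1},\dots,x_{i_r})(x_j)|\le\delta_i$ for all $\pi\in\Pi$, all $\pi$-matched $i_1<\dots<i_r<i$ (a tuple of length $r+1$) and all $j<i$;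
\item[(iii)] $|n_\pi(x_{i_1},\dots,x_{i_r},x_i)-n_\pi(x_{i_1},\dots,x_{i_r})|\le\delta_i$ for all $\pi\in\Pi$ and all $\pi$-matched $i_1<\dots<i_r<i$;
\item[(iv)] the inequality in (iii) holds for $\pi=q^M$ whenever $q=\chi(i)$, $i\in I_l$, $r<M\le|I_l|$, and $i_1<\dots<i_r<i$ lie in $I_l\cap\chi^{-1}(q)$.
\end{enumerate}
These are finitely many conditions, and each holds for $\mathcal{W}_{\chi(i)}$-almost all $x_i$: (i) because $\mathcal{W}_{\chi(i)}$ is weakly null, and (ii)--(iv) by the definition of the limits, since there $\pi_{r+1}=\chi(i)$. So the choice is possible.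

(a) Let $g=g_\pi(x_{i_1},\dots,x_{i_h})$. Applying (iii) at the steps $i_1,\dots,i_h$ and adding,
\[
g\Big(\sum_{l\le h}x_{i_l}\Big)=n_\pi(x_{i_1},\dots,x_{i_h})\ge N_\pi-\tfrac18.
\]
Let $j\notin\{i_1,\dots,i_h\}$ and $r=\#\{l:i_l<j\}$. By (i) at step $j$, $|g_\pi(x_{i_1},\dots,x_{i_r})(x_j)|\le\delta_j$. The steps $i_{r+1},\dots,i_h$ all come after $j$, so (ii) at these steps gives $|g(x_j)|\le\delta_j+\sum_{i>j}\delta_i=2^{-j-2}$. Since $\sum_j2^{-j-2}=\frac14$ and $|\lambda|\le1$,
\[
\Big\|\sum_ib_ix_i\Big\|\ge\Big|g\Big(\sum_ib_ix_i\Big)\Big|\ge|\lambda|\big(N_\pi-\tfrac18\big)-\tfrac14\ge|\lambda|N_\pi-1.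
\]

(b) Let $V=\{j_1<\dots<j_M\}$, so $M\le|I_l|$. Applying (iv) at the steps $j_1,\dots,j_M$ and adding, $\|\sum_{i\in V}x_i\|=n_{q^M}(x_{j_1},\dots,x_{j_M})\le N_{q^M}+\frac18$.
\end{proof}

We apply the lemma with $\mathbb{N}$ replaced by a countably infinite set of \emph{nodes}, enumerated as a sequence, and write $x(v)$ for the vector at the node $v$.

\section{Embeddings from unbounded arrays}\label{sec:embedding}

Assume $\alpha(X)=\infty$. The construction depends on whether large values are already attained by arrays in which one ultrafilter is repeated. For $\mathcal{V}\in\mathfrak{W}$ and $M\in\mathbb{N}$ let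
\[
s_M(\mathcal{V})=\lim_{x_1\to\mathcal{V}}\cdots\lim_{x_M\to\mathcal{V}}\|x_1+\dots+x_M\|,\qquad\kappa(X)=\sup\{s_M(\mathcal{V}):M\in\mathbb{N},\ \mathcal{V}\in\mathfrak{W}\}.
\]
In the notation of Lemma~\ref{lem:select}, $N_{q^M}=s_M(\mathcal{W}_q)$. By Lemma~\ref{lem:delete}, $s_M(\mathcal{V})$ is non-decreasing in $M$.

One array has a finite value and so separates points only up to a bounded amount. In both cases we therefore take, for each \emph{scale} $s=1,2,\dots$, an array of value at least $4^s$, and add the resulting maps with weights $2^{-s}$. The weights keep the Lipschitz constant bounded, scale $s$ still contributes $2^{-s}4^s=2^s$, and Lemma~\ref{lem:select}(a) prevents the scales from canceling one another.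

\subsection*{The case $\kappa=\infty$}
Here the map \eqref{eq:naive} works, scale by scale.

\begin{proposition}\label{prop:kinf}
If $\kappa(X)=\infty$, the Hamming graphs equi-coarsely embed into $X$ with $\omega(t)=2t$.
\end{proposition}

\begin{proof}
Choose $\mathcal{V}^s\in\mathfrak{W}$ and $M_1<M_2<\cdots$ with $s_{M_s}(\mathcal{V}^s)\ge4^s$; the $M_s$ can be taken increasing because $s_M$ is non-decreasing in $M$. Let $\rho(t)=\max(\{0\}\cup\{2^s-1:M_s\le t\})$, which is non-decreasing and tends to $\infty$. Fix $k$. If $k<M_1$, put $f_k=0$; this is allowed since $\rho=0$ on $[0,k]$. Otherwise let $S=\max\{s:M_s\le k\}$ and apply Lemma~\ref{lem:select} to the nodes $(s,i,n)\in\{1,\dots,S\}\times\{1,\dots,k\}\times\mathbb{N}$ in any enumeration, with $\chi(s,i,n)=s$, $\mathcal{W}_s=\mathcal{V}^s$, $\Pi$ the set of constant words $(s,\dots,s)$ of length $M_s$, $s\le S$, and singletons as intervals. Put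
\[
f_k(\bar n)=\sum_{s\le S}2^{-s}\sum_{i\le k}x(s,i,n_i).
\]
If $\bar n$ and $\bar m$ differ in coordinate $j$ only, then $f_k(\bar n)-f_k(\bar m)=\sum_s2^{-s}(x(s,j,n_j)-x(s,j,m_j))$ has norm at most $2$, so $f_k$ is $2$-Lipschitz by Lemma~\ref{lem:path}. Let $d_{\mathbb{H}}(\bar n,\bar m)\ge M_s$; then $s\le S$. Pick $M_s$ indices $i$ with $n_i\ne m_i$. The nodes $(s,i,n_i)$ have coefficient $2^{-s}$ in $f_k(\bar n)-f_k(\bar m)$, and all coefficients have modulus at most $1$. In whatever order these nodes are enumerated, their colors form the constant word of length $M_s$. By Lemma~\ref{lem:select}(a), $\|f_k(\bar n)-f_k(\bar m)\|\ge2^{-s}4^s-1=2^s-1$.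
\end{proof}

\subsection*{A model for the case $\kappa<\infty$}
When $\kappa$ is finite, vectors of one color have bounded sums, and only sums over many colors are large. One scale of this situation is visible in the space $X_R=\ell_1^R(c_0)$ of tuples $x=(x^{(1)},\dots,x^{(R)})$ of vectors in $c_0$, with $\|x\|=\sum_r\|x^{(r)}\|_\infty$.

In $c_0$, if $\mathcal{V}$ is weakly null and $v\in c_0$, then $\lim_{x\to\mathcal{V}}\|v+x\|=\max(\|v\|,\lim_{x\to\mathcal{V}}\|x\|)$: the coordinates of $v$ beyond some $N$ are smaller than $\varepsilon$, so are the first $N$ coordinates of almost all $x$, and then $\|v+x\|$ is within $2\varepsilon$ of $\max(\|v\|,\|x\|)$. Iterating, $s_M(\mathcal{V})=\lim_{x\to\mathcal{V}}\|x\|$ in $c_0$. In $X_R$ this applies to each component, so $s_M(\mathcal{V})=\sum_r\lim_{x\to\mathcal{V}}\|x^{(r)}\|_\infty=\lim_{x\to\mathcal{V}}\|x\|\le1$ and $\kappa(X_R)\le1$. On the other hand $\alpha(X_R)\ge R$: let $\mathcal{V}_r$ run along the unit vectors of the $r$-th copy of $c_0$.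

We want a $1$-Lipschitz map $f:[\mathbb{N}]^k\to X_R$, for every large $k$, that moves points at distance at least $2R$ apart by about $R$. Variants of \eqref{eq:naive} fail. If each coordinate $i$ is sent to one copy $r(i)$, then two tuples that differ only in coordinates sent to the same copy have images at distance $1$, and some copy receives at least $k/R$ coordinates. If each coordinate is sent to all copies with a weight $w$, then all pairs $\bar n\ne\bar m$ have images at the same distance $wR$.

The remedy is to turn the boundedness of one-color sums into an advantage. In a copy of $c_0$ we may change many coefficients by $1/R$ at the total cost $1/R$, so each copy can record the distances from $\bar n$ to many test points $p$, divided by $R$ and truncated at $1$. These numbers do not tend to $0$ as $p\to\infty$, so only finitely many $p$ can be tested, and as in Example~\ref{ex:c0} the last coordinates of $\bar n$ decide which. Let $k\ge2R$ and $k'=k-R$. Call $\bar n|_{k'}$ the \emph{head} of $\bar n$ and $n_{k'+1},\dots,n_{k'+R}$ its \emph{tail};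 the $r$-th tail coordinate governs the $r$-th copy. Index the unit vectors of the $r$-th copy as $e(r,p,\nu)$, where $p\in[\mathbb{N}]^{k'}$ and $\nu>p_{k'}$, and put
\[
f(\bar n)=\sum_{r=1}^R\ \sum_{p:\ p_{k'}<n_{k'+r}}\min\big(1,d_{\mathbb{H}}(p,\bar n|_{k'})/R\big)\,e(r,p,n_{k'+r}).
\]
A change of one head coordinate moves each of the $R$ components by at most $1/R$. A change of the $r$-th tail coordinate replaces the $r$-th component by a disjointly supported vector of norm at most $1$ and leaves the others fixed. So $f$ is $1$-Lipschitz. If $d_{\mathbb{H}}(\bar n,\bar m)\ge2R$, the heads are at distance at least $R$. If moreover $n_{k'+1}\le m_{k'+1}$, then for each $r$ the vector $e(r,\bar n|_{k'},m_{k'+r})$ has coefficient $1$ in $f(\bar m)$ and $0$ in $f(\bar n)$, so $\|f(\bar n)-f(\bar m)\|\ge R$. For instance, if $R=2$, $\bar n=(1,2,3,4)$ and $\bar m=(2,3,4,5)$, the two witnesses are $e(1,(1,2),4)$ and $e(2,(1,2),5)$.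

\subsection*{The case $\kappa<\infty$}
In a general space the tail does two more jobs. We enumerate the nodes so that $\nu$ is non-decreasing. Then the nodes with a common $\nu$ form a finite interval, on which Lemma~\ref{lem:select}(b) provides a $c_0$-type upper bound. And since the tail of $\bar m$ is increasing, the witnesses of colors $1,\dots,R$ are enumerated in this order, as Lemma~\ref{lem:select}(a) requires.

\begin{proposition}\label{prop:kfin}
If $\kappa=\kappa(X)<\infty$ and $\alpha(X)=\infty$, the Hamming graphs equi-coarsely embed into $X$ with $\omega(t)=2(\kappa+1)t$.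
\end{proposition}

\begin{proof}
For each $s\ge1$ choose an array $\mathcal{V}^s_1,\dots,\mathcal{V}^s_{R_s}$ of value at least $4^s$, and choose integers $t_1<t_2<\cdots$ with $t_s\ge2(\kappa+1)R_s$; in particular $t_s\ge R_s$. Let $\rho(t)=\max(\{0\}\cup\{2^s-1:2t_s\le t\})$, which is non-decreasing and tends to $\infty$. Fix $k$. If $k<2t_1$, put $f_k=0$. Otherwise let $S=\max\{s:2t_s\le k\}$, and for $s\le S$ let $k_s=k-R_s$; then $k_s\ge1$ because $R_s\le t_s\le k/2$.

\emph{The map.} The nodes are the quadruples
\[
(s,r,p,\nu),\qquad s\le S,\quad 1\le r\le R_s,\quad p\in[\mathbb{N}]^{k_s},\quad\nu\in\mathbb{N},\quad p_{k_s}<\nu.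
\]
For each $\nu$ there are finitely many. Enumerate all nodes with $\nu$ non-decreasing, and let the intervals $I_l$ be the non-empty sets of nodes with a common $\nu$. Apply Lemma~\ref{lem:select} with colors $\chi(s,r,p,\nu)=(s,r)$, with $\mathcal{W}_{(s,r)}=\mathcal{V}^s_r$, and with $\Pi$ the set of the words $\pi^s=((s,1),\dots,(s,R_s))$, $s\le S$, so that $N_{\pi^s}\ge4^s$. For $p,p'\in[\mathbb{N}]^{k_s}$ let $\varphi_s(p,p')=\min(1,d_{\mathbb{H}}(p,p')/t_s)$, and define
\[
f_k(\bar n)=\sum_{s\le S}2^{-s}f^s(\bar n),\qquad f^s(\bar n)=\sum_{r=1}^{R_s}\ \sum_{\substack{p\in[\mathbb{N}]^{k_s}\\ p_{k_s}<n_{k_s+r}}}\varphi_s(p,\bar n|_{k_s})\,x(s,r,p,n_{k_s+r}).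
\]

\emph{Upper bound.} Fix $s,r,\nu$ and let $P=\{p\in[\mathbb{N}]^{k_s}:p_{k_s}<\nu\}$. The nodes $(s,r,p,\nu)$, $p\in P$, have one color and lie in one interval, so Lemma~\ref{lem:select}(b) gives $\|\sum_{p\in V}x(s,r,p,\nu)\|\le\kappa+1$ for every $V\subset P$; this is where $\kappa<\infty$ is used. The function $b\mapsto\|\sum_{p\in P}b_px(s,r,p,\nu)\|$ is convex, so on the cube $[0,\lambda]^P$ it is largest at a vertex $\lambda\mathbf{1}_V$. Splitting real coefficients into positive and negative parts, we obtain
\begin{equation}\label{eq:cube}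
\Big\|\sum_{p\in P}b_p\,x(s,r,p,\nu)\Big\|\le\begin{cases}\lambda(\kappa+1)&\text{if }b\in[0,\lambda]^P,\\ 2\lambda(\kappa+1)&\text{if }b\in[-\lambda,\lambda]^P.\end{cases}
\end{equation}
Let $\bar n$ and $\bar m$ differ in coordinate $j$ only, and fix $s\le S$. If $j\le k_s$, the tails agree, so $f^s(\bar n)$ and $f^s(\bar m)$ use the same nodes, and $|\varphi_s(p,\bar n|_{k_s})-\varphi_s(p,\bar m|_{k_s})|\le1/t_s$ for all $p$. By \eqref{eq:cube} with $\lambda=1/t_s$ in each of the $R_s$ summands,
\[
\|f^s(\bar n)-f^s(\bar m)\|\le R_s\cdot2(\kappa+1)/t_s\le1.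
\]
If $j=k_s+r_0$ with $1\le r_0\le R_s$, the heads agree and only the summand $r=r_0$ changes. Its old and new values have norm at most $\kappa+1$ by \eqref{eq:cube} with $\lambda=1$, so $\|f^s(\bar n)-f^s(\bar m)\|\le2(\kappa+1)$. Summing with weights $2^{-s}$ gives $\|f_k(\bar n)-f_k(\bar m)\|\le2(\kappa+1)$, and $f_k$ is $2(\kappa+1)$-Lipschitz by Lemma~\ref{lem:path}.

\emph{Lower bound.} Let $t=d_{\mathbb{H}}(\bar n,\bar m)\ge2t_s$; then $s\le S$. Let $p=\bar n|_{k_s}$ and $p'=\bar m|_{k_s}$. Then $d_{\mathbb{H}}(p,p')\ge t-R_s\ge t_s$, so $\varphi_s(p,p')=1$. By symmetry assume $n_{k_s+1}\le m_{k_s+1}$, and consider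
\[
v_r=(s,r,p,m_{k_s+r}),\qquad1\le r\le R_s.
\]
\begin{itemize}
\item Each $v_r$ is a node, since $p_{k_s}=n_{k_s}<n_{k_s+1}\le m_{k_s+1}\le m_{k_s+r}$.
\item The nodes are enumerated in the order $v_1,\dots,v_{R_s}$, since $m_{k_s+r}$ is strictly increasing in $r$. Their colors spell $\pi^s$.
\item The coefficient of $v_r$ in $f_k(\bar n)$ is $0$: either $n_{k_s+r}\neq m_{k_s+r}$ and $v_r$ does not occur, or it occurs with coefficient $2^{-s}\varphi_s(p,p)=0$.
\item The coefficient of $v_r$ in $f_k(\bar m)$ is $2^{-s}\varphi_s(p,p')=2^{-s}$.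
\end{itemize}
So every $v_r$ has coefficient $-2^{-s}$ in $f_k(\bar n)-f_k(\bar m)$. Every node has a coefficient in $[0,1]$ in each of $f_k(\bar n)$ and $f_k(\bar m)$, hence a coefficient of modulus at most $1$ in the difference. By Lemma~\ref{lem:select}(a), $\|f_k(\bar n)-f_k(\bar m)\|\ge2^{-s}4^s-1=2^s-1$. Thus $\|f_k(\bar n)-f_k(\bar m)\|\ge\rho(t)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If $X$ is not asymptotic-$c_0$, then $\alpha(X)=\infty$ by the first statement of Theorem~\ref{thm:B}, proved in Section~\ref{sec:trees}. Apply Proposition~\ref{prop:kinf} if $\kappa(X)=\infty$ and Proposition~\ref{prop:kfin} if $\kappa(X)<\infty$.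
\end{proof}

\section{Reflexive spaces}\label{sec:reflexive}

It remains to prove the equivalences in Theorem~\ref{thm:B}. The implication (2)$\Rightarrow$(3) holds by definition, and (3)$\Rightarrow$(1) is Theorem~\ref{thm:A}. For (1)$\Rightarrow$(2) we write a Lipschitz map on $[\mathbb{N}]^k$ as a constant plus the sum along a branch of a weakly null tree. Then $\beta(X)\le C$ confines almost all values to a ball whose radius does not depend on $k$, and among almost all tuples there are two at distance $k$.

\begin{proof}[Proof of (1)$\Rightarrow$(2)]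
Let $X$ be reflexive and asymptotic-$c_0$ with constant $C$, and suppose that $f_k,\rho,\omega$ are as in Definition~\ref{def:embed}. Fix $k$ and let $f=f_k/(\omega(1)+1)$, so that $\|f(\bar n)-f(\bar m)\|\le1$ whenever $d_{\mathbb{H}}(\bar n,\bar m)=1$. By Lemma~\ref{lem:path}, $f$ takes values in a closed ball, which is weakly compact because $X$ is reflexive. Let $\mathcal{U}$ be a non-principal ultrafilter on $\mathbb{N}$. Define $F_i$ on $[\mathbb{N}]^i$ with values in that ball by $F_k=f$ and, for $i=k,\dots,1$,
\[
F_{i-1}(n_1,\dots,n_{i-1})=w\text{-}\lim_{n_i\to\mathcal{U}}F_i(n_1,\dots,n_i);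
\]
the right side is defined for all $n_i>n_{i-1}$, hence for almost all $n_i$, and $F_0$ is a single vector.

Since $B_X$ is weakly closed, a weak limit of vectors in $B_X$ lies in $B_X$. By downward induction on $i$, $\|F_i(u)-F_i(u')\|\le1$ whenever $u,u'\in[\mathbb{N}]^i$ differ in one coordinate: for all large $n$ the tuples $u^\frown n$ and $u'^\frown n$ are increasing and differ in one coordinate, and we let $n\to\mathcal{U}$. For $u=(n_1,\dots,n_i)\in[\mathbb{N}]^i$, $1\le i\le k$, put
\[
x_u=F_i(n_1,\dots,n_i)-F_{i-1}(n_1,\dots,n_{i-1}).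
\]
This is the weak limit, as $n'\to\mathcal{U}$, of $F_i(n_1,\dots,n_{i-1},n_i)-F_i(n_1,\dots,n_{i-1},n')\in B_X$, so $x_u\in B_X$; and $x_u\to0$ weakly as $n_i\to\mathcal{U}$, by the definition of $F_{i-1}$. Put $x_u=0$ for $u\in\mathbb{N}^i$ that are not increasing. With $\Xi=\mathbb{N}$ and $\mathcal{U}_u=\mathcal{U}$ this is a weakly null tree of height $k$. Almost all $\bar n\in\mathbb{N}^k$ are increasing, and for these $\sum_{i\le k}x_{(n_1,\dots,n_i)}=f(\bar n)-F_0$. By Proposition~\ref{prop:game}(a) the value of the tree is at most $C$, so $\|f(\bar n)-F_0\|\le C+1$ for almost all $\bar n$. Fix one such $\bar n\in[\mathbb{N}]^k$. Almost all $\bar m$ are increasing and have $m_1>n_k$, so there is $\bar m\in[\mathbb{N}]^k$ with $\|f(\bar m)-F_0\|\le C+1$ and $d_{\mathbb{H}}(\bar n,\bar m)=k$. Hence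
\[
\rho(k)\le\|f_k(\bar n)-f_k(\bar m)\|\le2(C+1)(\omega(1)+1)\qquad\text{for every }k,
\]
which contradicts $\lim_{t\to\infty}\rho(t)=\infty$.
\end{proof}

\begin{remark}
Reflexivity is used only for the existence of the weak limits $F_{i-1}$ in $X$. In Example~\ref{ex:c0} these limits are missing already for $k=1$: there $f_1(n)=e_1+\dots+e_{n-1}$, whose coordinates all tend to $1$ along $\mathcal{U}$, so that it has no weak limit in $c_0$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{Fovelle}
Audrey Fovelle, \emph{Hamming graphs and concentration properties in non-quasi-reflexive Banach spaces}, arXiv:2106.04297 (2021).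

\end{thebibliography}
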